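# A single forbidden graph whose edge-extremal and spectral extremal graphs are disjoint

## Two graphs on $n$ vertices: one wins on edges, the other on spectral radius

We begin with a comparison that fits on one board. Write $\lambda(G)$ for the spectral radius of $G$ (the largest eigenvalue of its adjacency matrix) and $e(G)$ for the number of edges. The join $G\vee G'$ is the disjoint union of $G$ and $G'$ together with all edges between them; for example, $K_1\vee K_{2,2}$ is the wheel with four spokes.

Let $n\ge 6$ be even. Start from the complete bipartite graph $K_{n/2,n/2}$, which has $n^2/4$ edges, and consider two ways of adding about $n$ edges.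

- $A_n$: place a $2$-regular graph inside each part.
- $B_n=K_2\vee K_{n/2-1,\,n/2-1}$: take two vertices and join them to everything.

**Proposition 1.** For every even $n\ge 16$ we have $e(B_n)=e(A_n)-2$ but $\lambda(B_n)>\lambda(A_n)$.

**Proof.** *Edges.* Each part of $A_n$ receives $n/2$ new edges, so $e(A_n)=\frac{n^2}{4}+n$. For $B_n$,
$$e(B_n)=1+2(n-2)+\frac{(n-2)^2}{4}=\frac{n^2}{4}+n-2 .$$

*Spectral radius.* The graph $A_n$ is regular of degree $\frac n2+2$, so $\lambda(A_n)=\frac n2+2$. For $B_n$ put $m=n-2$ and look for an eigenvector equal to $y$ on the two vertices of $K_2$ and to $z$ on the other $m$ vertices. The eigenvalue equations are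
$$\lambda y=y+mz,\qquad \lambda z=2y+\tfrac m2 z ,$$
so $\lambda$ must be a root of
$$q(\lambda)=(\lambda-1)\left(\lambda-\tfrac m2\right)-2m=\lambda^2-\tfrac n2\lambda-\tfrac{3(n-2)}2 .$$
Since $q(m/2)=-2m<0$, the larger root exceeds $m/2$. For this root the second equation gives $y=\frac12(\lambda-\frac m2)z>0$ when $z>0$, so we have a positive eigenvector. By Perron–Frobenius, a positive eigenvector of a connected graph belongs to the spectral radius, so $\lambda(B_n)$ is the larger root of $q$. Finally
$$q\left(\tfrac n2+2\right)=2\left(\tfrac n2+2\right)-\tfrac{3(n-2)}2=7-\tfrac n2<0\qquad\text{for } n\ge 16,$$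
so the larger root lies above $\frac n2+2=\lambda(A_n)$. $\square$

The same line of algebra shows what happens earlier. At $n=14$ the two spectral radii are equal, both being $9$. For $n=6,8,10,12$ we have $q(\frac n2+2)>0$; the other root of $q$ is negative because the product of the roots is, so $A_n$ wins on both counts. Solving the quadratic gives $\lambda(B_n)=\frac n4+\frac12\sqrt{\frac{n^2}{4}+6n-12}=\frac n2+3+O(\frac1n)$, so for large $n$ the advantage of $B_n$ is almost a full unit.

What changes in general? In Proposition 1 there are only two competitors, and they were handed to us. In an extremal problem the competitors are all graphs avoiding a forbidden family, and we want the family to be finite. So we need the comparison for every number $r$ of parts, and, more seriously, a finite forbidden family for which analogues of $A_n$ and $B_n$ are exactly the two winners.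

## The inclusion ${\rm SPEX}\subseteq{\rm EX}$ and a linear surplus of edges

**Definition.** Let $\mathcal H$ be a family of graphs. It is *finite* if $|H|$ is bounded above by a fixed constant for every $H\in\mathcal H$. A graph is *$\mathcal H$-free* if it contains no copy of any $H\in\mathcal H$ as a (not necessarily induced) subgraph. Let ${\rm ex}(n,\mathcal H)$ be the maximum number of edges of an $n$-vertex $\mathcal H$-free graph, and ${\rm EX}(n,\mathcal H)$ the set of $n$-vertex $\mathcal H$-free graphs attaining it. Let ${\rm spex}(n,\mathcal H)$ be the maximum spectral radius of an $n$-vertex $\mathcal H$-free graph, and ${\rm SPEX}(n,\mathcal H)$ the set of $n$-vertex $\mathcal H$-free graphs attaining it. For $\mathcal H=\{H\}$ we write $H$ in place of $\mathcal H$.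

The Turán graph $T_{n,r}$ is the complete $r$-partite graph on $n$ vertices whose part sizes differ by at most one. Throughout, $\min_{H\in\mathcal H}\chi(H)=r+1\ge3$. As an example take $\mathcal H=\{K_3\}$, $r=2$. By Mantel's theorem ${\rm ex}(n,K_3)=e(T_{n,2})$ and ${\rm EX}(n,K_3)=\{T_{n,2}\}$.

Two results say that spectral extremal graphs are often edge-extremal. Wang, Kang and Xue proved that ${\rm SPEX}(n,H)\subseteq{\rm EX}(n,H)$ for $n$ sufficiently large and any graph $H$ with ${\rm ex}(n,H)=e(T_{n,r})+O(1)$; the triangle is such a graph. Moreover, ${\rm SPEX}(n,\mathcal H)\subseteq{\rm EX}(n,\mathcal H)$ for $n$ sufficiently large and any finite family with ${\rm ex}(n,\mathcal H)<e(T_{n,r})+\lfloor\frac n{2r}\rfloor$. The following problem, from Longfei Fang, Michael Tait and Mingqing Zhai, "Turán numbers for non-bipartite graphs and applications to spectral extremal problems", arXiv:2404.09069 (2024), concerns a surplus of linear size.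

**Problem.** For $r\ge2$ and $n$ sufficiently large, if a finite graph family $\mathcal H$ satisfies $e(G)=e(T_{n,r})+\Theta(n)$ and $T_{n,r}\subseteq G$ for every $G\in{\rm EX}(n,\mathcal H)$, determine whether or not ${\rm SPEX}(n,\mathcal H)\subseteq{\rm EX}(n,\mathcal H)$.

The answer is no, for every $r\ge2$, already for a single graph $H$ and for all large $n$; in fact the two sets will be disjoint.

We shall use these textbook facts.

- *Rayleigh.* $\lambda(G)=\max x^{\top}A(G)x$ over unit vectors $x$, and some nonnegative unit eigenvector belongs to $\lambda(G)$. Hence $\lambda$ is monotone under subgraphs, and the constant vector gives $\lambda(G)\ge 2e(G)/|G|\ge\delta(G)$. Also $\lambda(G)\le\Delta(G)$.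
- *Perron–Frobenius.* If $G$ is connected, $\lambda(G)$ is simple with a positive eigenvector, and a proper spanning subgraph has strictly smaller spectral radius.
- *Weyl.* If $E(G)=E_1\cup E_2$ is a disjoint union, then $\lambda(G)\le\lambda(E_1)+\lambda(E_2)$, where $\lambda(E_i)$ is the spectral radius of $(V(G),E_i)$.
- *Erdős–Simonovits stability.* For $F$ with $\chi(F)=r+1\ge3$ and $\varepsilon>0$ there are $\gamma_1>0$ and $n_1$ such that every $F$-free graph on $n\ge n_1$ vertices with at least $(1-\frac1r-\gamma_1)\frac{n^2}2$ edges can be turned into $T_{n,r}$ by changing at most $\varepsilon n^2$ edges.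

## Pricing an inner $d$-regular layer against $k$ apex vertices

Fix $r\ge2$. The analogue of $A_n$ is $T_{n,r}$ with a $d$-regular graph inside each part; the analogue of $B_n$ is $K_k\vee T_{n-k,r}$. The first has a surplus of $\frac d2 n$ edges over $T_{n,r}$, and by Weyl its spectral radius is at most $\lambda(T_{n,r})+d$. The next two lemmas price the apex vertices. Put
$$c_r=\frac r{r-1}-\frac{r-1}r=\frac{2r-1}{r(r-1)},\qquad \kappa=kc_r,\qquad \varphi(n)=e(T_{n,r})+\frac d2n .$$
We shall see that each apex vertex costs about $\frac nr$ edges of surplus and brings $c_r$ in spectral radius. So $k$ apex vertices have no larger linear surplus when $\frac kr\le\frac d2$, and win in spectral radius when $kc_r>d$. From now on $d\ge2$ is an **even** integer and $k$ an integer with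
$$\frac{d\,r(r-1)}{2r-1}<k\le\frac{rd}2 . \tag{1}$$
The left inequality says exactly $\kappa>d$. The choice $d=2$, $k=r$ is always allowed, because $2(r-1)<2r-1$. For $r=d=k=2$ we get $c_2=\frac32$ and $\kappa=3$, in agreement with the $\frac n2+3$ and $\frac n2+2$ above. In what follows $r,d,k$ are fixed and constants in $O(\cdot)$ depend only on them.

**Lemma 2 (edges).** For fixed $w\ge0$, $e(K_w\vee T_{n-w,r})=e(T_{n,r})+\frac{wn}r+O(1)$. For $n$ large, $e(K_k\vee T_{n-k,r})<\varphi(n)$.

**Proof.** Recall $e(T_{m,r})=(1-\frac1r)\frac{m^2}2-\frac{q(r-q)}{2r}$ with $q=m\bmod r$; the last term is bounded. Now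
$$\binom w2+w(n-w)+\left(1-\tfrac1r\right)\frac{(n-w)^2}2=\left(1-\tfrac1r\right)\frac{n^2}2+wn-\left(1-\tfrac1r\right)wn+O(1),$$
and the linear term is $\frac{wn}r$. This proves the first claim, and the second when $k<rd/2$.

There remains $k=rj$ with $j=d/2$, where the linear terms agree and we must count exactly. Build $T_{n,r}$ from $T_{n-rj,r}$, with parts of sizes $n_1,\dots,n_r$, by adding $j$ vertices to each part. The edges from new to old vertices number $j\sum_i(n-rj-n_i)=j(r-1)(n-rj)$, and those between new vertices $\binom r2j^2$. Hence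
$$e(T_{n,r})=e(T_{n-rj,r})+j(r-1)(n-rj)+\tbinom r2j^2,$$
while $e(K_k\vee T_{n-k,r})=e(T_{n-rj,r})+rj(n-rj)+\binom{rj}2$. Subtracting,
$$e(K_k\vee T_{n-k,r})-e(T_{n,r})=j(n-rj)+\tbinom{rj}2-\tbinom r2j^2=jn-rj^2+\tfrac{rj^2-rj}2=jn-\tfrac{rj(j+1)}2<jn=\tfrac d2n.\ \square$$

For $r=2$, $j=1$ the deficit is $2$, as in Proposition 1.

**Lemma 3 (spectral radius).** Let $w\ge0$ be fixed, $m=n-w$, $n$ large.

(a) Let $K$ be complete $r$-partite on $m$ vertices with part sizes $n_1,\dots,n_r\ge0$, such that $K_w\vee K$ has at least one edge. Then $\lambda(K_w\vee K)\le\lambda(K_w\vee T_{m,r})$, with equality iff $K=T_{m,r}$.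

(b) $\lambda(K_w\vee T_{m,r})\le(1-\frac1r)n+wc_r$. Hence every $n$-vertex graph that becomes $r$-partite after deleting some $w$ vertices has spectral radius at most $(1-\frac1r)n+wc_r$.

(c) $\lambda(K_k\vee T_{n-k,r})\ge(1-\frac1r)n+\kappa-\frac{C_1}n$ for some constant $C_1$.

**Proof.** (a) The graph $K_w\vee K$ is connected: this is clear if $w\ge1$, and if $w=0$ then $K$ has an edge, hence at least two nonempty parts. Let $\lambda>0$ be its spectral radius and take a positive eigenvector with sum of entries $\sigma$. For a vertex of $K_w$ with entry $y$ we have $\lambda y=\sigma-y$. For a vertex of part $i$, $\lambda$ times its entry is $\sigma$ minus the sum over part $i$, which is the same for all vertices of the part; so the entry is a constant $z_i$ with $\lambda z_i=\sigma-n_iz_i$. Thus $y=\frac\sigma{\lambda+1}$ and $z_i=\frac\sigma{\lambda+n_i}$. Inserting these into $\sigma=wy+\sum_in_iz_i$ gives $f(\lambda)=1$, where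
$$f(\lambda)=\frac w{\lambda+1}+\sum_i\frac{n_i}{\lambda+n_i}.$$
As $f$ is strictly decreasing on $(0,\infty)$, $\lambda$ is its unique positive solution.

Suppose $n_a\ge n_b+2$, and replace $(n_a,n_b)$ by $(n_a-1,n_b+1)$. The new graph again has an edge. The function $x\mapsto\frac x{\lambda+x}=1-\frac\lambda{\lambda+x}$ is strictly concave on $[0,\infty)$, so at the old root the new $f$ exceeds $1$; hence the new root is strictly larger. Each move lowers $\sum n_i^2$, so after finitely many moves no two sizes differ by more than one, that is, we have reached $T_{m,r}$.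

(b) Let $\lambda=\lambda(K_w\vee T_{m,r})$. By concavity, the sum in $f(\lambda)=1$ is at most its value with all $n_i$ replaced by $m/r$, so
$$1\le\frac w{\lambda+1}+\frac m{\lambda+m/r}.$$
Multiplying by $\lambda+\frac mr$ and rearranging,
$$\lambda\le\left(1-\tfrac1r\right)m+w\,\frac{\lambda+m/r}{\lambda+1}=\left(1-\tfrac1r\right)m+w+w\,\frac{m/r-1}{\lambda+1}.$$
Since $\lambda\ge\delta(T_{m,r})=m-\lceil m/r\rceil\ge(1-\frac1r)m-1$, the last fraction is at most $\frac{m/r}{(1-1/r)m}=\frac1{r-1}$. So
$$\lambda\le\left(1-\tfrac1r\right)(n-w)+\frac{wr}{r-1}=\left(1-\tfrac1r\right)n+wc_r .$$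
A graph that becomes $r$-partite after deleting $w$ vertices is a spanning subgraph of some $K_w\vee K$ as in (a), so the last sentence follows from (a) and monotonicity; if $K_w\vee K$ has no edge, the claim is trivial.

(c) Let $m=n-k$ and $\alpha=\frac r{r-1}$, so $(1-\frac1r)\alpha=1$. Use the vector equal to $\alpha$ on $K_k$ and $1$ elsewhere, of squared norm $m+k\alpha^2$. From the formula for $e(T_{m,r})$ and $q(r-q)\le r^2/4$ we get $2e(T_{m,r})\ge(1-\frac1r)m^2-\frac r4$. Dropping the nonnegative contribution of the edges inside $K_k$, the Rayleigh quotient is at least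
$$\frac{2km\alpha+(1-\frac1r)m^2-\frac r4}{m+k\alpha^2}=\left(1-\tfrac1r\right)m+\frac{km\alpha-\frac r4}{m+k\alpha^2}.$$
Here we used $(1-\frac1r)m\cdot k\alpha^2=km\alpha$. The last fraction is $k\alpha-O(\frac1n)$, and $(1-\frac1r)(n-k)+\frac{kr}{r-1}=(1-\frac1r)n+kc_r$. $\square$

These lemmas also show where a natural proof of the inclusion stops. One would like to read off the edge count from $\lambda(G)\ge2e(G)/n$, which is an equality for regular graphs such as $A_n$. For $K_k\vee T_{n-k,r}$, however, Lemmas 2 and 3 give $2e/n=(1-\frac1r)n+\frac{2k}r+O(\frac1n)$ and $\lambda=(1-\frac1r)n+kc_r+O(\frac1n)$. The discrepancy tends to $k(c_r-\frac2r)=\frac k{r(r-1)}$, a positive constant. A linear change in the number of edges also changes $2e/n$ only by a constant, so the two effects are of the same order, and (1) describes when the discrepancy wins.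

## An infinite family for which the comparison decides everything

Before looking for a finite family, drop finiteness. Consider two properties of a graph $G$.

- $(P)$: $V(G)$ has a partition into $r$ (possibly empty) classes, each inducing maximum degree at most $d$.
- $(Q)$: deleting some at most $k$ vertices from $G$ leaves an $r$-colorable graph.

Both pass to subgraphs. Let $\mathcal F$ be the family of all graphs with neither property. If $G$ has $(P)$ or $(Q)$, then so has every subgraph, hence $G$ is $\mathcal F$-free. If $G$ has neither, then $G$ itself is in $\mathcal F$. So $\mathcal F$-free means exactly "$(P)$ or $(Q)$."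

Let $n$ be large. If $G$ has $(P)$, then $e(G)\le\varphi(n)$, with equality iff $G$ is $T_{n,r}$ with a $d$-regular graph in each part, and $\lambda(G)\le(1-\frac1r)n+d$ by Weyl and Lemma 3(b) with $w=0$. If $G$ has $(Q)$, then $G$ is a spanning subgraph of some $K_k\vee K$ with $K$ complete $r$-partite, so $e(G)\le e(K_k\vee T_{n-k,r})<\varphi(n)$ and $\lambda(G)\le\lambda(K_k\vee T_{n-k,r})$, with equality in the latter only for $K_k\vee T_{n-k,r}$. Since $\kappa>d$, Lemma 3(c) shows that for large $n$ the spectral winner is $K_k\vee T_{n-k,r}$ and the edge winners are the $d$-regular layers.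

But $\mathcal F$ is not finite: it contains every complete graph $K_N$ with $N>r(d+1)$ and $N>r+k$. So we ask for one graph $H\in\mathcal F$ such that $H$-free graphs of large minimum degree have $(P)$ or $(Q)$, or else are visibly worse than both winners.

## Private neighborhoods: the construction of $H$

What must $H$ detect? In a dense $H$-free graph with a nearly optimal $r$-partition, having neither $(P)$ nor $(Q)$ could mean that inside one part there is a vertex with $d+1$ inner neighbors, together with $k$ further disjoint inner edges. So a first candidate is $H_0$: a complete $r$-partite graph with parts of a large size $t$, plus, inside the first part, a star $K_{1,d+1}$ and $k$ edges, all disjoint.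

It does lie in $\mathcal F$. After deleting at most $k$ vertices, one of $k+1$ disjoint edges inside the first part survives, and with one surviving vertex from each other part it forms a $K_{r+1}$; so $(Q)$ fails. If $t\ge rd+1$, then in any partition into $r$ classes of inner degree at most $d$ some class contains at least $d+1$ vertices of the $i$-th part. These classes are distinct for distinct $i$, since otherwise one would contain $K_{d+1,d+1}$. The star center and its leaves have $d+1$ neighbors in the class of each part other than the first, so all lie in the class of the first part, where the center has degree $d+1$; so $(P)$ fails.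

The trouble is the embedding. A graph may contain apex-like vertices having many neighbors in every part, but "many" can mean only a small proportion. For instance, let $r=2$, $4\mid n-2$, take the complete bipartite graph between $V_1$ and $V_2$ with $|V_1|=|V_2|=\frac{n-2}2$, halve $V_i=A_i\cup B_i$, and add a vertex $w_0$ joined to $A_1\cup A_2$ and a vertex $w_1$ joined to $B_1\cup B_2$. The minimum degree is $\frac n2-1$, and both $w_0$ and $w_1$ have about $\frac n4$ neighbors on each side, but they have no common neighbor at all. In $H_0$ the vertices $p_0$ (the star center) and $p_1$ (an end of an extra edge) have all of the second part in common, so we cannot use $w_0,w_1$ as $p_0,p_1$. This is an obstacle to the embedding argument; it makes no claim about the extremal graphs of $H_0$.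

The remedy is to require less of the special vertices: each of them gets its own neighbors in every part, and only these ordinary neighbors are joined to the large complete $r$-partite graph.

**Definition of $H=H(r,d,k)$.** Let $t=rd+k+1$ and $s=d+k+1$. The vertex set is the disjoint union of sets $U_1,\dots,U_r$, each of size $t$; vertices $p_0,\dots,p_k$; and sets $N_{l,j}$ ($0\le l\le k$, $1\le j\le r$) with
$$|N_{l,j}|=s\ (j\ge2),\qquad|N_{0,1}|=d+1,\qquad|N_{l,1}|=1\ (l\ge1).$$
The edges are all pairs $U_i$–$U_j$ ($i\ne j$), all pairs $N_{l,j}$–$U_i$ ($i\ne j$), and all pairs $p_l$–$N_{l,j}$ (all $l,j$). There are no others. Put $h=|V(H)|$.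

For $r=d=k=2$: $t=7$, $s=5$, there are three vertices $p_0,p_1,p_2$, with $|N_{0,1}|=3$, $|N_{1,1}|=|N_{2,1}|=1$, $|N_{l,2}|=5$, and $h=14+3+5+15=37$. Think of $U_j$ and all $N_{l,j}$ as living in part $j$. The $p_l$ are not adjacent to $U_1\cup\dots\cup U_r$, nor to each other.

**Lemma 4.** (i) Deleting at most $k$ vertices from $H$ never leaves an $r$-colorable graph. (ii) $V(H)$ cannot be partitioned into $r$ classes each inducing maximum degree at most $d$. (iii) $\chi(H)=r+1$.

**Proof.** (i) Let $|X|\le k$ and suppose $H-X$ is properly $r$-colored. As $t\ge k+1$, pick $u_i\in U_i\setminus X$. The $u_i$ form a $K_r$; name the color of $u_i$ "$i$." A vertex of $N_{l,j}\setminus X$ is adjacent to $u_i$ for all $i\ne j$, so it has color $j$. If $p_l\notin X$, then for each $j\ge2$ the set $N_{l,j}\setminus X$ is nonempty because $s\ge k+1$, so $p_l$ does not have color $j$; hence $p_l$ has color $1$. Choose $q_l\in N_{l,1}$. The $k+1$ edges $p_lq_l$ are disjoint, so $X$ misses one of them, and both its ends have color $1$, a contradiction.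

(ii) Suppose $P_1,\dots,P_r$ is such a partition. As $t\ge rd+1$, some class $P_{\sigma(i)}$ contains at least $d+1$ vertices of $U_i$. If $\sigma(i)=\sigma(i')$ with $i\ne i'$, that class would contain $K_{d+1,d+1}$; so $\sigma$ is injective, hence a bijection. A vertex of $N_{l,j}$ has at least $d+1$ neighbors in $P_{\sigma(i)}$ for each $i\ne j$, so it lies in $P_{\sigma(j)}$. Then $p_l$ has at least $s\ge d+1$ neighbors in $P_{\sigma(j)}$ for each $j\ge2$, so $p_l\in P_{\sigma(1)}$. But $p_0$ has the $d+1$ neighbors $N_{0,1}\subseteq P_{\sigma(1)}$, a contradiction.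

(iii) By (i) with $X=\emptyset$, $\chi(H)>r$. Giving color $j$ to $U_j$ and all $N_{l,j}$, and color $r+1$ to all $p_l$, is a proper coloring. $\square$

Parts (i) and (ii) say $H\in\mathcal F$. Hence $T_{n,r}$ with a $d$-regular graph in each part is $H$-free, having $(P)$, and $K_k\vee T_{n-k,r}$ is $H$-free, having $(Q)$.

**Theorem 5.** For $r\ge 2$, $d\ge2$ even, $k$ satisfying (1), $H=H(r,d,k)$, and all sufficiently large $n$:

1. $\chi(H)=r+1$ and ${\rm ex}(n,H)=e(T_{n,r})+\frac d2n$. Moreover ${\rm EX}(n,H)$ is exactly the set of graphs obtained from $T_{n,r}$ by placing a $d$-regular graph inside each part. In particular $T_{n,r}\subseteq G$ for every $G\in{\rm EX}(n,H)$.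
2. ${\rm SPEX}(n,H)=\{K_k\vee T_{n-k,r}\}$.
3. ${\rm SPEX}(n,H)\cap{\rm EX}(n,H)=\emptyset$, and ${\rm spex}(n,H)-\max_{G\in{\rm EX}(n,H)}\lambda(G)\ge\kappa-d-O(1/n)$.

With $d=2$, $k=r$, the family $\mathcal H=\{H\}$ satisfies all hypotheses of the Problem for all large $n$ (with $e(G)=e(T_{n,r})+n$), and ${\rm SPEX}(n,\mathcal H)\not\subseteq{\rm EX}(n,\mathcal H)$ for all large $n$.

**Corollary 6.**

- (a) With $k=rd/2$ the spectral gap in part 3 is at least $\frac d{2(r-1)}-O(1/n)$, which is arbitrarily large as $d$ grows.
- (b) For $d\ge4$, $k=rd/2-1$ satisfies (1). The unique spectral extremal graph then has $n/r-O(1)$ fewer edges than ${\rm ex}(n,H)$.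
- (c) For every $\rho>\frac{2(r-1)}{2r-1}$ there is a single graph $H$ as above for which the unique graph $G\in{\rm SPEX}(n,H)$ satisfies $e(G)-e(T_{n,r})\le\rho\,({\rm ex}(n,H)-e(T_{n,r}))$ for all large $n$.

## Structure of $H$-free graphs of large minimum degree

We now make precise "$(P)$ or $(Q)$, or visibly worse than both." Let $C_0=2r(k+d+2)$ and fix $\eta>0$ with
$$\eta\le\frac1{8rh},\qquad C_0\eta<\frac1{2r},\qquad 8C_0\eta<\tfrac12\min\{c_r,\kappa-d\}. \tag{2}$$

**Lemma 7.** There are $\gamma>0$ and $n_0$ such that every $H$-free graph $G$ on $n\ge n_0$ vertices with $\delta(G)\ge(1-\frac1r-\gamma)n$ satisfies one of the following.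

- (A) $V(G)=V_1\cup\dots\cup V_r$ is a partition with $\Delta(G[V_i])\le d$ for all $i$.
- (B) There is $W$ with $|W|=k$ and $G-W$ $r$-partite.
- (C) There are $W$ with $|W|\le k-1$ and $M\subseteq E(G)$ with $|M|\le C_0\eta n$ such that $(G-M)-W$ is $r$-partite.
- (D) There are a partition $V_1\cup\dots\cup V_r$ with all $|V_j|\ge\frac n{2r}$, a set $M\subseteq E(G)$ with $|M|\le C_0\eta n$, and an index $i$ such that $(G-M)[V_i]$ is empty and $\Delta((G-M)[V_j])\le d$ for all $j$.

Cases (A) and (B) are $(P)$ and $(Q)$. In (C) one apex vertex is missing, and in (D) one part has lost its $d$-regular layer; in both, a small number $C_0\eta n$ of stray edges is allowed.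

**Step 1: a nearly balanced partition with few inner edges.** Let $\varepsilon=\eta^4/4$, take $\gamma_1,n_1$ from stability for $F=H$, put $\gamma=\min(\gamma_1,\eta^4/2)$, and let $n$ be large. Since $e(G)\ge\frac12n\delta(G)\ge(1-\frac1r-\gamma)\frac{n^2}2$, stability applies. Every edge of $G$ inside a part of the resulting Turán graph had to be removed, so there is an $r$-partition with at most $\varepsilon n^2$ *inner* edges (edges inside parts). Let $V_1,\dots,V_r$ be a partition minimizing the number of inner edges. Counting pairs between parts,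
$$\left(1-\tfrac1r-\gamma\right)\tfrac{n^2}2\le e(G)\le\tfrac{n^2}2-\tfrac12\sum_i|V_i|^2+\varepsilon n^2 ,$$
so $\sum|V_i|^2\le\frac{n^2}r+(\gamma+2\varepsilon)n^2$. As $\sum|V_i|^2=\frac{n^2}r+\sum(|V_i|-\frac nr)^2$, we get $\sum(|V_i|-\frac nr)^2\le\eta^4n^2$. Therefore $\big||V_i|-\frac nr\big|\le\eta^2n$, and in particular $|V_i|\ge\frac n{2r}$.

**Step 2: exceptional and good vertices.** The purpose is to separate apex-like vertices from vertices that see almost everything outside their part. Let $W$ be the set of vertices with at least $\eta n$ neighbors in their own part; call the others *good*. Each vertex of $W$ is on at least $\eta n$ inner edges, so $|W|\le\frac{2\varepsilon n^2}{\eta n}=\frac{\eta^3n}2$.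

*Fact 1.* Each $w\in W$ has more than $h$ neighbors in every $V_j\setminus W$. Indeed, if $w\in V_i$ had fewer neighbors in $V_j$ than in $V_i$, moving it to $V_j$ would decrease the number of inner edges. So $w$ has at least $\eta n$ neighbors in every $V_j$, and at least $\eta n-\frac{\eta^3n}2>h$ in $V_j\setminus W$.

*Fact 2.* Given at most $h$ good vertices not in $V_j$ and at most $h$ forbidden vertices, there is a non-forbidden vertex of $V_j\setminus W$ adjacent to all the given vertices. Indeed, a good $v\in V_i$ has at least $\delta(G)-\eta n$ neighbors outside $V_i$, so its non-neighbors outside $V_i$ number at most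
$$(n-|V_i|)-(\delta(G)-\eta n)\le(\eta^2+\gamma+\eta)n\le2\eta n .$$
So the number of suitable vertices is at least
$$\tfrac nr-\eta^2n-\eta^3n-2h\eta n-h\ge\tfrac nr-\tfrac n{8r}-\tfrac n{4r}-h>0,$$
where $\eta\le\frac1{8rh}$ gives $\eta^2+\eta^3\le\eta\le\frac1{8r}$ and $2h\eta\le\frac1{4r}$.

**Step 3: an embedding criterion.** This is where the private neighborhoods pay off.

**Claim 8.** Let $i\in\{1,\dots,r\}$, and let $p_0,\dots,p_k$ be distinct vertices, each lying in $W$ or in $V_i\setminus W$. Suppose that for those $l$ with $p_l\notin W$ there are pairwise disjoint sets $L_l\subseteq N(p_l)\cap(V_i\setminus W)$, avoiding all the $p$'s, with $|L_l|=d+1$ if $l=0$ and $|L_l|=1$ if $l\ge1$. Then $H\subseteq G$.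

**Proof.** Relabel so that $i=1$. We choose vertices one at a time; fewer than $h$ are in use at any moment. For each $p_l\in W$ choose $L_l$ of the required size in $N(p_l)\cap(V_1\setminus W)$, avoiding all $p$'s, the given sets $L_{l'}$, and whatever has been chosen, by Fact 1. Let $N_{l,1}=L_l$ for all $l$. For $j\ge2$ choose $N_{l,j}\subseteq N(p_l)\cap(V_j\setminus W)$ of size $s$ avoiding all used vertices: by Fact 1 if $p_l\in W$, and by Fact 2 if $p_l\in V_1\setminus W$, since then $p_l$ is a good vertex not in $V_j$. Note that for $p_l\in W$ we never need a neighbor common to two of the $p$'s. Finally choose the vertices of $U_1,\dots,U_r$ one at a time. A vertex for $U_j$ is taken in $V_j\setminus W$, unused, and adjacent to all already chosen vertices in sets $N_{l,i'}$ and $U_{i'}$ with $i'\ne j$. Those are good vertices lying in $V_{i'}$, hence outside $V_j$, and there are at most $h$ of them, so Fact 2 applies. All edges of $H$ are now present. $\square$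

**Step 4: the four cases.** Let $M_i=G[V_i\setminus W]$; its maximum degree is less than $\eta n$. Write $\nu$ for the matching number. The ends of a maximum matching form a vertex cover, so $e(M_i)\le2\nu(M_i)\,\eta n$.

If $|W|\ge k+1$, Claim 8 with all $p_l\in W$ gives $H\subseteq G$, a contradiction. So $w:=|W|\le k$.

*Let $w\ge1$.* If some $M_i$ had a matching of size $k+1-w$, take $\{p_0,\dots,p_{w-1}\}=W$, let each other $p_l$ be one end of a matching edge, and let $L_l$ consist of the other end. These $l$ satisfy $l\ge w\ge1$, so sets of size $1$ suffice, and Claim 8 gives $H\subseteq G$, a contradiction. Hence $\nu(M_i)\le k-w$ for all $i$. If $w=k$, all $M_i$ are empty, and (B) holds. If $w<k$, then $e(M_i)\le2k\eta n$; with $M=\bigcup_iE(M_i)$ we have $|M|\le2rk\eta n\le C_0\eta n$, and (C) holds.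

*Let $w=0$.* Then $M_i=G[V_i]$. If $\Delta(M_i)\le d$ for all $i$, (A) holds. Otherwise consider any $i$ with $\Delta(M_i)\ge d+1$: take a vertex $v$ and $d+1$ of its neighbors in $M_i$. If $M_i$ minus these $d+2$ vertices had a matching of size $k$, Claim 8 with $p_0=v$, $L_0$ the $d+1$ neighbors, and $p_1,\dots,p_k$ one end of each matching edge would give $H\subseteq G$. So $\nu(M_i)\le(k-1)+(d+2)=k+d+1$ and $e(M_i)\le2(k+d+1)\eta n$. Let $M$ be the union of $E(M_i)$ over all such $i$. Then $|M|\le C_0\eta n$; these parts, of which there is at least one, become empty, and the others have inner maximum degree at most $d$. With $|V_j|\ge\frac n{2r}$ from Step 1, (D) holds. This proves Lemma 7. $\square$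

## The edge-extremal graphs: the $d$-regular layers

We prove part 1 of Theorem 5. That $\chi(H)=r+1$ is Lemma 4(iii).

**Step 1: lower bound.** For $n$ large each part of $T_{n,r}$ has at least $d+1$ vertices, and since $d$ is even, a $d$-regular graph exists on it (join each vertex of a cycle to the $d/2$ nearest vertices on each side). Placing such graphs in the parts gives an $H$-free graph with $\varphi(n)$ edges, so ${\rm ex}(n,H)\ge\varphi(n)$.

**Step 2: reaching large minimum degree.** Lemma 7 needs a minimum degree condition, so we delete low-degree vertices and watch the edge count gain on $\varphi$. Let $G$ be $H$-free on $n$ vertices with $e(G)\ge\varphi(n)$. Removing a minimum degree vertex from $T_{m,r}$ leaves $T_{m-1,r}$, so $\varphi(m)-\varphi(m-1)=m-\lceil\frac mr\rceil+\frac d2$. Put $G_n=G$. While $\delta(G_m)\le m-\lceil\frac mr\rceil+\frac d2-1$, delete a vertex of minimum degree to get $G_{m-1}$. Each deletion loses at least one edge fewer than $\varphi$ does, so inductively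
$$e(G_m)\ge\varphi(m)+(n-m).$$
Hence $n-m\le\binom m2$, so $n\le\frac{m(m+1)}2\le m^2$, that is, $m\ge\sqrt n$ as long as the process runs. It therefore stops at some $m\ge\sqrt n$, with
$$\delta(G_m)\ge m-\left\lceil\tfrac mr\right\rceil+\tfrac d2\ge\left(1-\tfrac1r\right)m,$$
because $\frac d2\ge1$. For $n$ large, Lemma 7 applies to $G_m$.

**Step 3: the four cases give $e(G_m)\le\varphi(m)$.** In (C) we may enlarge $W$ to exactly $k-1$ vertices.

- (A): $e(G_m)\le e(T_{m,r})+\frac d2m=\varphi(m)$, with equality iff the cross edges form $T_{m,r}$ and each $G_m[V_i]$ is $d$-regular.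
- (B): $e(G_m)\le e(K_k\vee T_{m-k,r})<\varphi(m)$ by Lemma 2.
- (C): by Lemma 2, $e(G_m)\le e(T_{m,r})+\frac{(k-1)m}r+C_0\eta m+O(1)<\varphi(m)$, since $\frac kr\le\frac d2$ and $C_0\eta<\frac1{2r}<\frac1r$.
- (D): the parts other than $V_i$ have together at most $m-\frac m{2r}$ vertices, so $e(G_m)\le e(T_{m,r})+\frac d2\left(m-\frac m{2r}\right)+C_0\eta m<\varphi(m)$, since $\frac d{4r}\ge\frac1{2r}>C_0\eta$.

**Step 4: no vertex was deleted.** From $\varphi(m)+(n-m)\le e(G_m)\le\varphi(m)$ we get $m=n$ and $e(G)=\varphi(n)$, and $G$ is in the equality case of (A). Thus ${\rm ex}(n,H)=\varphi(n)$ and every extremal graph is $T_{n,r}$ with a $d$-regular graph in each part. Conversely all those graphs are $H$-free with $\varphi(n)$ edges. $\square$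

## The spectral extremal graph $K_k\vee T_{n-k,r}$

We prove part 2. Let $G\in{\rm SPEX}(n,H)$ with $n$ large. Since $K_k\vee T_{n-k,r}$ is $H$-free, Lemma 3(c) gives
$$\lambda(G)\ge\left(1-\tfrac1r\right)n+\kappa-\tfrac{C_1}n. \tag{3}$$
Again Lemma 7 asks for large minimum degree. The quantity to watch is now $\lambda(G_j)/j$, and the vertices to delete are those of small weight in the eigenvector.

**Step 1: one deletion raises $\lambda/j$.** Take $\gamma,n_0$ from Lemma 7; decreasing $\gamma$ keeps the lemma true, so assume $\gamma\le\frac14$, and put $\beta=\frac\gamma4\le\frac1{16}$. Let $G_n=G$. Given $G_j$, let $\lambda_j=\lambda(G_j)$, $\rho_j=\lambda_j/j$, and let $x$ be a nonnegative unit eigenvector for $\lambda_j$. If some vertex has $x_v^2<\frac{1-\beta}j$, put $G_{j-1}=G_j-v$; otherwise stop. Restricting $x$ to $G_j-v$ removes $2x_v\sum_{u\sim v}x_u=2\lambda_jx_v^2$ from the quadratic form and leaves squared norm $1-x_v^2$, so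
$$\lambda_{j-1}\ge\frac{\lambda_j-2\lambda_jx_v^2}{1-x_v^2}=\lambda_j\left(1-\frac{x_v^2}{1-x_v^2}\right)\ge\lambda_j\left(1-\frac{1-\beta}{j-1}\right).$$
The last inequality holds because $\frac{x_v^2}{1-x_v^2}\le\frac{(1-\beta)/j}{1-(1-\beta)/j}=\frac{1-\beta}{j-1+\beta}$. Dividing by $j-1$ and using $j(j-2+\beta)=(j-1)^2+\beta j-1$, for $j\ge\frac2\beta$ (so $\beta j-1\ge\frac{\beta j}2$),
$$\rho_{j-1}\ge\rho_j\,\frac{j(j-2+\beta)}{(j-1)^2}=\rho_j\left(1+\frac{\beta j-1}{(j-1)^2}\right)\ge\rho_j\left(1+\frac\beta{2j}\right).$$

**Step 2: the process stops at some $m\ge cn$.** By (3), $\rho_n\ge1-\frac1r\ge\frac12$ for $n$ large. If the process reaches $m\ge\frac2\beta$, then, as $\rho_m\le1$ and $\ln(1+y)\ge\frac y2$ on $[0,1]$,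
$$1\ge\rho_m\ge\rho_n\prod_{j=m+1}^n\left(1+\frac\beta{2j}\right)\ge\frac12\exp\Big(\frac\beta4\sum_{j=m+1}^n\frac1j\Big)\ge\frac12\left(\frac{n+1}{m+1}\right)^{\beta/4}.$$
So $m+1\ge2^{-4/\beta}(n+1)$, and hence $m\ge cn$ with $c=2^{-4/\beta-1}$ for $n$ large. Indices drop by one at a time, and $cn-1\ge\frac2\beta$ for $n$ large, so the first index below $cn$ would still be at least $\frac2\beta$ and contradict this. Hence the process stops at some $m\ge cn$.

**Step 3: each deletion improves on the target by a constant.** Since $\prod(1+a_j)\ge1+\sum a_j$ for $a_j\ge0$, we have $\lambda_m=m\rho_m\ge m\rho_n\left(1+\frac{\beta(n-m)}{2n}\right)$. Use (3) in the first term and $\rho_n\ge\frac12$ in the second: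
$$\lambda_m\ge\left(1-\tfrac1r\right)m+\left(\kappa-\tfrac{C_1}n\right)\frac mn+\frac{\beta m(n-m)}{4n}\ge\left(1-\tfrac1r\right)m+\kappa-\tfrac{C_1}n+\frac{n-m}n\left(\frac{\beta m}4-\kappa\right).$$
As $m\ge cn$ is large, $\frac{\beta m}4-\kappa\ge\frac{\beta m}8\ge\frac{\beta cn}8$. Therefore
$$\lambda_m\ge\left(1-\tfrac1r\right)m+\kappa-\tfrac{C_1}n+\tfrac{\beta c}8(n-m). \tag{4}$$
In particular $\lambda_m\ge(1-\frac1r)m\ge\frac m2$.

**Step 4: $G_m$ has large minimum degree.** Now $x$ is a nonnegative unit eigenvector for $\lambda_m$, and all $x_v^2\ge\frac{1-\beta}m$. Let $v$ have degree $\theta m$. The $(1-\theta)m$ vertices not adjacent to $v$ carry weight at least $(1-\theta)(1-\beta)$, so Cauchy–Schwarz on $\lambda_mx_v=\sum_{u\sim v}x_u$ gives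
$$\left(1-\tfrac1r\right)^2m(1-\beta)\le\lambda_m^2x_v^2\le\theta m\sum_{u\sim v}x_u^2\le\theta m\big(1-(1-\theta)(1-\beta)\big)=m\big(\theta^2+\beta\theta(1-\theta)\big)\le m(\theta^2+\beta).$$
With $a=1-\frac1r\in[\frac12,1)$ this yields $\theta^2\ge a^2-2\beta$. Now $a^2\ge\frac14\ge2\beta$, and then $(a-\frac{2\beta}a)^2=a^2-4\beta+\frac{4\beta^2}{a^2}\le a^2-2\beta$. So $\theta\ge a-\frac{2\beta}a\ge a-4\beta=1-\frac1r-\gamma$, and Lemma 7 applies to $G_m$, which is $H$-free and has $m\ge cn$ vertices.

**Step 5: stray edges are cheap.** Cases (C) and (D) allow a set $M$ of extra edges; we bound their effect. For each $u$, $\lambda_mx_u\le\sum_vx_v\le\sqrt m$, and $\lambda_m\ge\frac m2$, so $x_u^2\le\frac4m$. Hence for any $M\subseteq E(G_m)$,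
$$\lambda_m=x^{\top}A(G_m)x=x^{\top}A(G_m-M)x+2\sum_{uv\in M}x_ux_v\le\lambda(G_m-M)+\frac{8|M|}m. \tag{5}$$

**Step 6: only case (B) survives.** Let $n$ be large.

- (A): By Weyl's inequality, and Lemma 3(b) with $w=0$ for the cross edges, $\lambda_m\le(1-\frac1r)m+d$. This contradicts (4), as $\kappa>d$.
- (D): By (5), Weyl's inequality and Lemma 3(b), $\lambda_m\le(1-\frac1r)m+d+8C_0\eta<(1-\frac1r)m+d+\frac{\kappa-d}2$, by (2). This contradicts (4).
- (C): Enlarge $W$ to $k-1$ vertices. By (5), Lemma 3(b) with $w=k-1$, and (2), $\lambda_m\le(1-\frac1r)m+(k-1)c_r+8C_0\eta<(1-\frac1r)m+\kappa-\frac{c_r}2$. This contradicts (4).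
- (B): Lemma 3(b) gives $\lambda_m\le(1-\frac1r)m+\kappa$. If $m<n$, (4) gives $\lambda_m\ge(1-\frac1r)m+\kappa+\frac{\beta c}8-\frac{C_1}n>(1-\frac1r)m+\kappa$, a contradiction. So $m=n$ and $G_m=G$.

**Step 7: identifying $G$.** Thus $G$ is a spanning subgraph of $K_k\vee K$ for some complete $r$-partite $K$ on $n-k$ vertices. A proper spanning subgraph of a connected graph has strictly smaller spectral radius, so together with Lemma 3(a), $\lambda(G)\le\lambda(K_k\vee T_{n-k,r})$, with equality only if $G=K_k\vee T_{n-k,r}$. As $K_k\vee T_{n-k,r}$ is $H$-free and $G$ is spectrally extremal, $G=K_k\vee T_{n-k,r}$. $\square$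

## Disjointness, and the size of the gap in $\lambda$ and in edges

**Proof of Theorem 5, part 3, and of its last sentence.** By Lemma 2, $e(K_k\vee T_{n-k,r})<\varphi(n)={\rm ex}(n,H)$, so the unique spectral extremal graph is not in ${\rm EX}(n,H)$. Every $G\in{\rm EX}(n,H)$ has $\lambda(G)\le\lambda(T_{n,r})+d\le(1-\frac1r)n+d$ by Weyl's inequality and Lemma 3(b). With Lemma 3(c),
$${\rm spex}(n,H)-\max_{G\in{\rm EX}(n,H)}\lambda(G)\ge\kappa-d-\tfrac{C_1}n .$$
For $d=2$, $k=r$, condition (1) holds, the family $\{H\}$ is finite with $\chi(H)=r+1$, every $G\in{\rm EX}(n,H)$ contains $T_{n,r}$ and has $e(T_{n,r})+n$ edges, and ${\rm SPEX}(n,H)$ is nonempty and disjoint from ${\rm EX}(n,H)$. $\square$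

**Proof of Corollary 6.** (a) With $k=\frac{rd}2$, $\kappa-d=\frac{d(2r-1)}{2(r-1)}-d=\frac d{2(r-1)}$.

(b) Write $j=\frac d2\ge2$ and $k=rj-1$. The right inequality in (1) is clear. For the left one,
$$k(2r-1)-dr(r-1)=(rj-1)(2r-1)-2jr(r-1)=rj-2r+1>0 .$$
By Lemma 2, ${\rm ex}(n,H)-e(K_k\vee T_{n-k,r})=\frac{dn}2-\frac{kn}r+O(1)=\frac nr+O(1)$, and the term $O(1)$ is bounded in absolute value, which is the claim.

(c) Take $k=\left\lfloor\frac{dr(r-1)}{2r-1}\right\rfloor+1$. The left inequality in (1) holds by the choice of $k$. For the right one, $\frac{rd}2$ is an integer because $d$ is even, and it exceeds $\frac{dr(r-1)}{2r-1}$, so it is at least $k$. By Lemma 2, as $n\to\infty$,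
$$\frac{e(K_k\vee T_{n-k,r})-e(T_{n,r})}{{\rm ex}(n,H)-e(T_{n,r})}\longrightarrow\frac{2k}{rd}\le\frac{2(r-1)}{2r-1}+\frac2{rd},$$
and the right side is less than $\rho$ once $d$ is large enough. Fix such an even $d$; the ratio is then at most $\rho$ for all large $n$. $\square$
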